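\title{A Borel summation formula for the moments of the Minkowski question mark function}

\begin{abstract}
Let $m_L=\int_0^1x^L\,d?(x)$ be the moments of the Minkowski question mark function. Alkauskas conjectured that $m_2=\int_0^\infty\Lambda(t)e^{-t}\,dt$, where $\Lambda(t)=\sum_n\mathbf Q_n'(-1)t^n/n!$ is entire and the rational functions $\mathbf Q_n$ are given by an explicit recursion. We prove this conjecture, show that the integral converges absolutely, and obtain the corresponding formula for every moment $m_L$, $L\ge1$. The power series $\sum_n\mathbf Q_n^{(L-1)}(-1)s^n$ is rearranged as a sum over words in the maps $x\mapsto1+sx$ and $x\mapsto1+s/x$; we show that these words have no zeros for $s$ near the disc $|s-\frac12|\le\frac12$, and that the rearranged sum converges geometrically there because of hyperbolic contraction. We also show that the numbers $\mathbf Q_n'(-1)$ alternate in sign and that $\sum_n\mathbf Q_n'(-1)s^n$ has radius of convergence exactly $\frac14$.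
\end{abstract}

\section{Introduction}\label{sec:intro}

For $x\in[0,1]$ with regular continued fraction expansion $x=[0,a_1,a_2,a_3,\ldots]$, the Minkowski question mark function is
\[
?(x)=2^{1-a_1}-2^{1-(a_1+a_2)}+2^{1-(a_1+a_2+a_3)}-\cdots .
\]
For rational $x$ the sum is finite and the two expansions of $x$ give the same value. In binary, $?(x)$ begins with $a_1-1$ zeros, followed by $a_2$ ones, $a_3$ zeros, and so on: the function turns partial quotients into run lengths of binary digits. It is a continuous, strictly increasing bijection of $[0,1]$, so $d?$ is a probability measure without atoms. Its moments are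
\[
m_L=\int_0^1x^L\,d?(x),\qquad L\ge0 .
\]

Define rational functions $\mathbf Q_n(z)$, $n\ge0$, by $\mathbf Q_0(z)=-\frac1{2z}$ and
\begin{equation}\label{eq:Qrec}
\mathbf Q_n(z)=\frac12\sum_{j=0}^{n-1}\frac{\mathbf Q_{n-j-1}^{(j)}(-1)}{j!}\Bigl(z^j-\frac1{z^{j+2}}\Bigr),\qquad n\ge1,
\end{equation}
where $\mathbf Q_m^{(j)}$ is the $j$-th derivative. These are Laurent polynomials; since the Taylor coefficients of a power of $z$ at $-1$ are integers, their coefficients have only powers of $2$ in the denominators. Each $z^j-z^{-j-2}$ vanishes at $z=-1$, so $\mathbf Q_n(-1)=0$ for $n\ge1$, and its derivative there is $(-1)^{j-1}(2j+2)$. Using $\mathbf Q_0^{(j)}(-1)/j!=\frac12$, we find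
\[
\mathbf Q_1=\tfrac14(1-z^{-2}),\qquad \mathbf Q_2=\tfrac14(z-z^{-3}),\qquad \mathbf Q_3=\tfrac14(z^2-z^{-4})-\tfrac14(z-z^{-3}),
\]
and $\mathbf Q_n'(-1)=\frac12,-\frac12,1,-\frac52$ for $n=0,1,2,3$. Alkauskas \cite{Alk} conjectured that
\[
\Lambda(t)=\sum_{n=0}^\infty\frac{\mathbf Q_n'(-1)}{n!}\,t^n
\]
is an entire function and that $m_2=\int_0^\infty\Lambda(t)e^{-t}\,dt$. This paper proves the conjecture.

\begin{theorem}\label{thm:A}
The function $\Lambda$ is entire, $\int_0^\infty|\Lambda(t)|e^{-t}\,dt<\infty$, and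
\[
m_2=\int_0^\infty\Lambda(t)e^{-t}\,dt .
\]
\end{theorem}

The second moment plays no special role. For $L\ge1$ put
\[
\Lambda_L(t)=\sum_{n=0}^\infty\mathbf Q_n^{(L-1)}(-1)\,\frac{t^n}{n!},
\]
so that $\Lambda=\Lambda_2$. Theorem~\ref{thm:A} is the case $L=2$ of the following result.

\begin{theorem}\label{thm:B}
For every $L\ge1$ the function $\Lambda_L$ is entire, there are constants $C_L,c>0$ such that $|\Lambda_L(t)|\le C_L\,e^{t-ct^{1/3}}$ for $t\ge0$, and
\[
m_L=\frac1{(L-1)!}\int_0^\infty\Lambda_L(t)e^{-t}\,dt .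
\]
\end{theorem}

For $L=1$ we have $\Lambda_1=\frac12$, and the theorem says $m_1=\frac12$. For $L=2$, integrating term by term with $\int_0^\infty t^ne^{-t}\,dt=n!$ turns the formula into the formal identity ``$m_2=\sum_n\mathbf Q_n'(-1)$''. The integral is the \emph{Borel sum} of this series, and a summation method is needed, as the third result shows.

\begin{theorem}\label{thm:C}
We have $(-1)^n\mathbf Q_n'(-1)>0$ for all $n$, and $\limsup_{n\to\infty}|\mathbf Q_n'(-1)|^{1/n}=4$. Thus $\sum_n\mathbf Q_n'(-1)s^n$ has radius of convergence exactly $\frac14$, and $\Lambda$ has order $1$ and exponential type exactly $4$.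
\end{theorem}

Because of the signs, the maximum of $|\Lambda|$ on the circle $|t|=r$ is $\Lambda(-r)$. So $\Lambda$ grows at the exponential rate $4$ along the negative axis, while Theorem~\ref{thm:B} keeps it slightly below the rate $1$ along the positive axis, which is what the integral needs. Theorem~\ref{thm:C} is not used in the proof of Theorem~\ref{thm:B}.

The formal identity comes from a functional equation with a parameter $s$ (Section~\ref{sec:words}): at $s=1$ it is solved by a generating function of the moments, and for small $s$ it is solved by $\sum_n\mathbf Q_n(-x)s^n$. One therefore expects the conjecture to hold provided the solution continues from small $s$ to $s=1$ across the region that governs Borel summation, namely the disc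
\[
\Delta=\{s:|s-\tfrac12|<\tfrac12\}.
\]
The point $s=1$ lies on the boundary of $\Delta$, so slightly more than continuation to $\Delta$ is required. We rearrange the solution as a series of rational functions of $s$ built from words in two M\"obius maps. Section~\ref{sec:geometry} constructs, for $s\in\partial\Delta$, a domain that avoids $0$ and traps the values of the words. Section~\ref{sec:bounds} deduces that the $n$-th term is holomorphic and exponentially small on a neighborhood of $\overline\Delta$ of width about $n^{-2}$. Section~\ref{sec:borel} converts this into Theorem~\ref{thm:B} by moving a contour separately for each term, and Section~\ref{sec:radius} proves Theorem~\ref{thm:C}.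

\section{A functional equation with a parameter}\label{sec:words}

\subsection{The moments}

The self-similarity of $d?$ involves M\"obius maps, so the convenient generating function of the moments is an average of M\"obius functions of $t$. For $x>0$ or $|x-1|<1$ let
\[
\phi_x(t)=\frac t{1+t(x-1)},\qquad H(x)=\int_0^1\phi_x(t)\,d?(t).
\]

\begin{lemma}\label{lem:H}
The function $H$ is holomorphic in $|x-1|<1$, and $(-1)^{L-1}H^{(L-1)}(1)=(L-1)!\,m_L$ for $L\ge1$. For $x>0$ we have $0\le H(x)\le1/x$ and
\begin{equation}\label{eq:Hfe}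
H(x)=\frac1{2x}+\frac12\Bigl[H(1+x)-x^{-2}H(1+1/x)\Bigr].
\end{equation}
\end{lemma}

\begin{proof}
For $|x-1|<1$ the geometric series converges uniformly in $t\in[0,1]$ and gives $H(x)=\sum_{j\ge0}(-1)^jm_{j+1}(x-1)^j$, which proves the first sentence. For $x>0$ we have $0\le\phi_x(t)=t/(1-t+tx)\le1/x$, which gives the bound.

If $t=[0,a_1,a_2,\ldots]$ is irrational, then $\frac t{1+t}=[0,a_1+1,a_2,\ldots]$ and $\frac1{1+t}=[0,1,a_1,a_2,\ldots]$. Hence $?(\frac t{1+t})=\frac12\,?(t)$ and $?(\frac1{1+t})=1-\frac12\,?(t)$, and by continuity these hold for all $t\in[0,1]$. The two maps send $[0,1]$ monotonically onto $[0,\frac12]$ and $[\frac12,1]$, each halves the $d?$-measure of an interval, and $d?$ has no atom at $\frac12$. So for continuous $\phi$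
\[
\int_0^1\phi\,d?=\frac12\int_0^1\Bigl[\phi\Bigl(\frac t{1+t}\Bigr)+\phi\Bigl(\frac1{1+t}\Bigr)\Bigr]d?(t).
\]
Apply this to $\phi_x$, using
\[
\phi_x\Bigl(\frac t{1+t}\Bigr)=\frac t{1+tx}=\phi_{1+x}(t),\qquad
\phi_x\Bigl(\frac1{1+t}\Bigr)=\frac1{x+t}=\frac1x-x^{-2}\phi_{1+1/x}(t).
\]
This is \eqref{eq:Hfe}.
\end{proof}

At $x=1$ the bracket in \eqref{eq:Hfe} vanishes, so $m_1=H(1)=\frac12$.

\subsection{Words}

Equation \eqref{eq:Hfe} relates values of $H$ near $1$ to values near $2$, so it gives no recursion for the Taylor coefficients at $1$. Insert a complex parameter $s$: let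
\[
\tau(x)=1+sx,\qquad\beta(x)=1+\frac sx ,
\]
and consider
\begin{equation}\label{eq:Gfe}
G(x)=\frac1{2x}+\frac12\bigl[\tau'(x)G(\tau(x))+\beta'(x)G(\beta(x))\bigr]
=\frac1{2x}+\frac s2\Bigl[G(1+sx)-x^{-2}G(1+s/x)\Bigr].
\end{equation}
For $s=1$ this is \eqref{eq:Hfe}. For small $s$ both arguments on the right are close to $1$, and there are two ways to solve the equation: expand in powers of $s$, which will produce the recursion \eqref{eq:Qrec}, or substitute the equation into itself. The second way leads to the following objects.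

A \emph{word} $w$ of length $n=|w|$ is a composition of $n$ letters from $\{\tau,\beta\}$; there are $2^n$ of them. The \emph{first} letter is the one applied first, and the word of length $0$ is $x$ itself. A word is a rational function $w(x)=w(x;s)$ with real coefficients, equal to $1$ at $s=0$ if $n\ge1$, and $w'$ denotes $\partial_xw$. Put
\[
D_n(x;s)=2^{-n-1}\sum_{|w|=n}\frac{w'(x)}{w(x)},\qquad\text{so that } D_0=\frac1{2x}.
\]
A word of length $n+1$ is $v\circ\tau$ or $v\circ\beta$ with $|v|=n$, and the chain rule gives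
\begin{equation}\label{eq:Drec}
D_{n+1}(x)=\frac s2\Bigl[D_n(1+sx)-x^{-2}D_n(1+s/x)\Bigr].
\end{equation}
Thus $\sum_nD_n$ solves \eqref{eq:Gfe} wherever the series converges. For small $s$ the two solutions coincide.

\begin{lemma}\label{lem:small}
Let $B=\{x:|x-1|<\frac12\}$. For $x\in B$ and $|s|<\frac14$, all words are holomorphic in $(x,s)$ with values in $B$, we have $|D_n(x;s)|\le(4|s|)^n$, and
\[
\sum_{n\ge0}D_n(x;s)=\sum_{n\ge0}\mathbf Q_n(-x)s^n .
\]
\end{lemma}

\begin{proof}
On $B$ we have $\frac12<|x|<\frac32$. So $|sx|$ and $|s/x|$ are less than $\frac12$, and $\tau,\beta$ map $B$ into $B$. Also $|\tau'|=|s|$ and $|\beta'|=|s|/|x|^2\le4|s|$ on $B$. By the chain rule $|w'|\le(4|s|)^{n}$ for $|w|=n$, while $|w(x)|>\frac12$; summing $2^n$ terms gives the bound on $D_n$.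

Hence $G=\sum_nD_n$ is holomorphic on $B\times\{|s|<\frac14\}$ and satisfies \eqref{eq:Gfe} by \eqref{eq:Drec}. Write $G(x;s)=\sum_mg_m(x)s^m$. The double Taylor series
\[
G(y;s)=\sum_{m,j\ge0}\frac{g_m^{(j)}(1)}{j!}\,(y-1)^js^m
\]
converges absolutely for $y\in B$, $|s|<\frac14$. Substitute $y-1=sx$ and $y-1=s/x$ in \eqref{eq:Gfe} and compare coefficients of $s^n$. This gives $g_0=\frac1{2x}$ and
\[
g_n(x)=\frac12\sum_{j=0}^{n-1}\frac{g_{n-1-j}^{(j)}(1)}{j!}\bigl(x^j-x^{-j-2}\bigr),\qquad n\ge1 .
\]
The functions $\mathbf Q_n(-x)$ satisfy the same recursion with the same initial term: the $j$-th derivative of $x\mapsto\mathbf Q_m(-x)$ at $1$ is $(-1)^j\mathbf Q_m^{(j)}(-1)$, and $(-x)^j-(-x)^{-j-2}=(-1)^j(x^j-x^{-j-2})$, so the two signs cancel in \eqref{eq:Qrec}. Hence $g_n(x)=\mathbf Q_n(-x)$.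
\end{proof}

Fix $L\ge1$ and define the rational functions
\[
d_n(s)=(-1)^{L-1}\,\partial_x^{L-1}D_n(1;s),\qquad\text{and}\qquad f(s)=\sum_{n\ge0}d_n(s)
\]
wherever the series converges. Differentiating the identity of Lemma~\ref{lem:small} at $x=1$, and using Cauchy's estimate on $B$, we obtain for $|s|<\frac14$
\begin{equation}\label{eq:fseries}
f(s)=\sum_{n\ge0}\mathbf Q_n^{(L-1)}(-1)s^n,\qquad |d_n(s)|\le(L-1)!\,2^{L-1}(4|s|)^n .
\end{equation}
The power series in \eqref{eq:fseries} has radius of convergence at least $\frac14$, so $\mathbf Q_n^{(L-1)}(-1)=O(\kappa^n)$ for every $\kappa>4$. Therefore \emph{$\Lambda_L$ is entire}. Comparing with Lemma~\ref{lem:H}, we expect $f(1)=(L-1)!\,m_L$.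

\subsection{The first terms, and where words vanish}\label{sub:example}

The \emph{Borel transform} of a power series $\sum c_ns^n$ is $\sum c_nt^n/n!$; thus $\Lambda_L$ is the Borel transform of $f$. The model case is a simple pole at $s_0\ne0$: the series of $(1-s/s_0)^{-1}$ has Borel transform $e^{t/s_0}$, and $\int_0^\infty e^{t/s_0}e^{-t}\,dt$ converges if and only if $\operatorname{Re}(1/s_0)<1$. In that case its value is $(1-1/s_0)^{-1}$, the value of the function at $s=1$. The map $a\mapsto1/a$ sends the half-plane $\operatorname{Re}a>1$ onto $\Delta$, so the condition is $s_0\notin\overline\Delta$. Poles close to $0$ on the negative axis are harmless; poles in $\overline\Delta$ are not.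

Take $L=2$. Then $d_0=\frac12$, and from $D_1=\frac s4\bigl[\frac1{1+sx}-\frac1{x(x+s)}\bigr]$,
\[
d_1(s)=-\frac s4\cdot\frac{-s+(2+s)}{(1+s)^2}=-\frac s{2(1+s)^2}=\frac12\sum_{m\ge1}(-1)^m\,m\,s^m .
\]
The Taylor series diverges at $s=1$. Its Borel transform is $-\frac t2e^{-t}$, and
\[
\int_0^\infty\Bigl(-\frac t2e^{-t}\Bigr)e^{-t}\,dt=-\frac18=d_1(1).
\]
This is the theorem in miniature: the pole of $d_1$ is the zero $s=-1$ of the words $\tau(1)=\beta(1)=1+s$, and it lies outside $\overline\Delta$. In general, a word of positive length is $1+sv^{\pm1}$ with $v$ a shorter word, so by induction $d_n$ is holomorphic at every $s$ at which no word of length at most $n$ vanishes at $x=1$. We must locate the zeros of all words and sum over $n$. Two families of words show what to expect.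

\emph{Powers of $\beta$.} Let $s=-1/(4\cos^2\alpha)$ with $0<\alpha<\frac\pi2$. As long as the denominators do not vanish,
\begin{equation}\label{eq:betan}
\beta^j(1)=\frac{\sin((j+2)\alpha)}{2\cos\alpha\,\sin((j+1)\alpha)} .
\end{equation}
This holds for $j=0$, and the inductive step is the identity $2\cos\alpha\sin((j+2)\alpha)-\sin((j+1)\alpha)=\sin((j+3)\alpha)$. For $\alpha=\pi/(n+2)$, $n\ge1$, we get $\beta^j(1)>0$ for $j<n$ and $\beta^n(1)=0$. So $\beta^n(1)$ vanishes at $s=-1/(4\cos^2\frac\pi{n+2})$, and these points $-1,-\frac12,\ldots$ increase to $-\frac14$. They are the source of the radius in Theorem~\ref{thm:C}, and they stay away from $\overline\Delta$.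

\emph{Powers of $\tau$.} The word $\tau^n(1)=1+s+\dots+s^n$ vanishes at $\zeta=e^{2\pi i/(n+1)}$. From $|\zeta-\frac12|^2=\frac14+(1-\operatorname{Re}\zeta)$ we get
\[
\tfrac12<|\zeta-\tfrac12|\le\tfrac12+(1-\operatorname{Re}\zeta)\le\tfrac12+\frac{2\pi^2}{(n+1)^2}.
\]
These zeros lie outside $\overline\Delta$ but approach $s=1$. No fixed neighborhood of $\overline\Delta$ is free of zeros of words; for words of length at most $n$, the best one can hope for is a neighborhood of width of order $n^{-2}$, and this is what Proposition~\ref{prop:main} provides.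

\section{A trapping domain for $s$ on the boundary circle}\label{sec:geometry}

To show that words do not vanish we look for a domain $P\not\ni0$ that contains their values. It is enough to do this for $s\in\partial\Delta$, with some room to spare: the argument principle and the maximum principle will carry the conclusions into $\Delta$, and the room will carry them slightly outside. By complex conjugation we may take $s$ on the closed upper half of $\partial\Delta$,
\[
s=\cos\varphi\;e^{i\varphi},\qquad0\le\varphi\le\tfrac\pi2 .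
\]

At $s=1$ both letters map the right half-plane into itself. For nonreal $s$ this fails: $\tau$ turns a half-plane by the angle $\varphi$, so it does not map it into itself. The remedy is to group the letters into blocks, each beginning with $\beta$. For $M\ge1$ let
\[
T_M=\tau^{M-1}\circ\beta,\qquad S_M=\sum_{j=0}^{M-1}s^j,\qquad\text{so that}\qquad T_M(x)=S_M+s^Mu,\quad u=\frac1x .
\]
Cutting a word before each $\beta$ writes it uniquely as
\begin{equation}\label{eq:blocks}
w=T_{M_l}\circ\dots\circ T_{M_1}\circ\tau^{m},\qquad l\ge0,\quad m+M_1+\dots+M_l=|w| .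
\end{equation}
If $P$ stays away from $0$, then $u$ ranges over a bounded set and $T_M(P)$ is a bounded set attached to the point $S_M$. So $P$ has to contain the points $S_M$ with suitable neighborhoods.

Let $0<\varphi<\frac\pi2$ and write
\[
r=\cos\varphi,\qquad k=\cot\varphi,\qquad\theta=M\varphi,\qquad p=r^M,\qquad\text{so that } s^M=pe^{i\theta}.
\]
Since $1-s=\sin\varphi\,(\sin\varphi-i\cos\varphi)$, the fixed point of $\tau$ is
\[
\xi=\frac1{1-s}=\frac{e^{i(\pi/2-\varphi)}}{\sin\varphi}=1+ik ,
\]
and $S_M=\xi(1-s^M)$ spirals into $\xi$, with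
\begin{equation}\label{eq:SM}
\operatorname{Re}S_M=1-p\cos\theta+pk\sin\theta,\qquad\operatorname{Im}S_M=k-pk\cos\theta-p\sin\theta .
\end{equation}
When $\varphi$ is not small the spiral contracts quickly and a half-plane suffices. When $\varphi\to0$ with $\theta$ fixed, $p\to1$ and $k\to\infty$, so $\operatorname{Re}S_M\to-\infty$ if $\sin\theta<0$. The spiral then leaves the right half-plane, but it does so high above the real axis, and after a full turn ($\theta=2\pi$) its height is $k(1-p)\to\pi$, because $1-p\sim\theta\varphi/2$. So for small $\varphi$ we add an upper half-plane (Figure~\ref{fig:spiral}). Define $P=P(s)$ by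
\begin{itemize}
\item[(I)] $P=\{\operatorname{Re}x>\frac25\}\cup\{\operatorname{Im}x>\frac78\}$ if $0\le\varphi\le\frac\pi6$;
\item[(II)] $P=\{\operatorname{Re}(e^{-i\varphi}x)>\frac25\}$ if $\frac\pi6<\varphi\le\frac\pi4$;
\item[(III)] $P=\{\operatorname{Re}x>\frac12\}$ if $\frac\pi4<\varphi\le\frac\pi2$.
\end{itemize}
For $\gamma\ge0$ let $P^\gamma$ be the same set with every threshold increased by $\gamma$. A point of $P^\gamma$ moved by at most $\gamma'\le\gamma$ stays in $P^{\gamma-\gamma'}$.

\begin{figure}[ht]
\centering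
\begin{tikzpicture}[scale=0.8]
\fill[gray!25] (-2.6,-1.5) rectangle (0.4,0.875);
\draw[->] (-2.6,0)--(5,0);
\draw[->] (0,-1.5)--(0,6.8);
\draw[thick] (-2.6,0.875)--(0.4,0.875)--(0.4,-1.5);
\draw[gray] plot[domain=1:48,samples=48,variable=\m,mark=*,mark size=1pt]
 ({1+exp(-0.03467*\m)*(3.732*sin(15*\m)-cos(15*\m))},
  {3.732-exp(-0.03467*\m)*(3.732*cos(15*\m)+sin(15*\m))});
\fill (1,3.732) circle (1.5pt) node[right] {$\xi$};
\draw (2.166,0.313) circle (1.207);
\draw (1.143,-0.533) circle (0.552);
\draw (-0.189,2.372) circle (0.604);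
\draw (-0.811,2.604) circle (0.276);
\node at (3.9,-0.8) {$T_1(P)$};
\node at (-1.7,1.9) {$T_{21}(P)$};
\node[below left] at (0,0) {$0$};
\end{tikzpicture}
\caption{Case (I) for $s=\cos\varphi\,e^{i\varphi}$, $\varphi=\pi/12$. The domain $P$ is the complement of the shaded quadrant $\{\operatorname{Re}x\le\frac25,\ \operatorname{Im}x\le\frac78\}$. The dots are the partial sums $S_M=1+s+\dots+s^{M-1}$, which start at $1$ and spiral into $\xi=1/(1-s)$. Each image $T_M(P)$ is a union of two discs whose boundaries pass through $S_M$; it is drawn for $M=1$ and $M=21$.}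
\label{fig:spiral}
\end{figure}

Inversion maps the half-plane $\operatorname{Re}x>a$ onto the disc $|u-\frac1{2a}|<\frac1{2a}$. Hence $E=\{1/x:x\in P\}$ is
\[
\text{(I) } E_1\cup E_2,\qquad\text{(II) }\{|e^{i\varphi}u-\tfrac54|<\tfrac54\},\qquad\text{(III) }\{|u-1|<1\},
\]
where $E_1=\{|u-\frac54|<\frac54\}$ and $E_2=\{|u+\frac47i|<\frac47\}$. In all cases $|u|<\frac52$ on $E$ and $0\in\overline E$. The thresholds compete with each other: lowering one enlarges $P$ but also enlarges $E$. For example, at $s=1$ the set $\beta(P)=1+E$ reaches left to $\operatorname{Re}x=1-\frac47$ in the lower half-plane, which forces the first threshold in (I) below $\frac37$.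

\begin{lemma}\label{lem:trap}
Let $\delta=\frac1{100}$. For every $s$ on the closed upper half of $\partial\Delta$ and every $M\ge1$,
\[
T_M(P)\subset P^{\delta}\qquad\text{and}\qquad S_M\in P^{\delta}.
\]
\end{lemma}

\begin{proof}
We show that $T_M=S_M+s^Mu$ lies in $P^\delta$ for all $u\in\overline E$; the value $u=0$ gives the second claim. The numbers to exceed are $0.51$ in (III), $0.41$ in (II), and in (I) either $0.41$ for the real part or $0.885$ for the imaginary part. If $\varphi=\frac\pi2$, then $s=0$ and $T_M=1$. If $\varphi=0$, then $T_M=M+u$ with $\operatorname{Re}u\ge-\frac47$, so $\operatorname{Re}T_M\ge\frac37>0.41$. Now let $0<\varphi<\frac\pi2$. We use repeatedly that if $|u-u_0|\le R$, then the real and imaginary parts of $s^Mu$ are at least those of $pe^{i\theta}u_0$ minus $pR$, and that $A\cos\theta+B\sin\theta\le\sqrt{A^2+B^2}$.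

\medskip
\noindent\emph{Case (III).} Here $r<1/\sqrt2$ and $k<1$. Since $\operatorname{Re}(s^Mu)\ge p(\cos\theta-1)$, formula \eqref{eq:SM} gives $\operatorname{Re}T_M\ge1-\ell$ with $\ell=p(1-k\sin\theta)$, and we need $\ell<0.49$.
\begin{itemize}
\item $M=1$: $k\sin\varphi=r$, so $\ell=r(1-r)\le\frac14$.
\item $M=2$: $k\sin2\varphi=2r^2$, so $\ell=r^2(1-2r^2)\le\frac18$.
\item $M\ge3$, $\varphi\ge\frac\pi3$: $r\le\frac12$, so $\ell\le2p\le\frac14$.
\item $M=3$, $\varphi<\frac\pi3$: $0<\theta<\pi$, so $\ell\le p<2^{-3/2}<0.36$.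
\item $M=4$, $\varphi<\frac\pi3$: $\pi<\theta<\frac{4\pi}3$, so $\ell<\frac14(1+\frac{\sqrt3}2)<0.47$.
\item $M\ge5$: $\ell\le2p<2\cdot2^{-5/2}<0.36$.
\end{itemize}

\medskip
\noindent\emph{Case (II).} Here $\frac1{\sqrt2}\le r\le\frac{\sqrt3}2$ and $\sqrt2\le\frac1{\sin\varphi}\le2$. Put $\omega=\theta-2\varphi=(M-2)\varphi$. From $e^{-i\varphi}s^Mu=pe^{i\omega}\cdot e^{i\varphi}u$ we get $\operatorname{Re}(e^{-i\varphi}s^Mu)\ge-\frac54p(1-\cos\omega)$, and from $e^{-i\varphi}\xi=ie^{-2i\varphi}/\sin\varphi$ we get $\operatorname{Re}(e^{-i\varphi}S_M)=(\sin2\varphi+p\sin\omega)/\sin\varphi$. So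
\[
\operatorname{Re}(e^{-i\varphi}T_M)\ge2r-pb,\qquad b=\tfrac54(1-\cos\omega)-\frac{\sin\omega}{\sin\varphi}\le\tfrac54+\sqrt{\tfrac{25}{16}+\sin^{-2}\varphi}.
\]
\begin{itemize}
\item $M=1$: $\omega=-\varphi$ and $2r-pb=\frac54r^2-\frac14r$. This increases in $r$ on our range, so it is at least $\frac58-\frac1{4\sqrt2}>0.44$.
\item $0\le\omega\le\frac\pi2$: $1-\cos\omega\le\sin\omega$ and $\frac1{\sin\varphi}>\frac54$, so $b\le0$ and $2r-pb\ge\sqrt2$.
\item $\frac\pi2<\omega\le\pi$: $M-2>2$, so $M\ge5$, and $b\le\frac52$. Thus $2r-pb\ge2r-\frac52r^5$. This is concave in $r$, with values greater than $0.97$ at $r=\frac1{\sqrt2}$ and greater than $0.51$ at $r=\frac{\sqrt3}2$.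
\item $\omega>\pi$, $\varphi\le\frac\pi5$: $M-2>5$, so $M\ge8$ and $p\le(\frac34)^4<0.3165$. Also $b\le\frac54+\sqrt{\frac{25}{16}+4}<3.61$ and $2r\ge2\cos\frac\pi5>1.618$. So $2r-pb>1.618-1.143>0.47$.
\item $\omega>\pi$, $\varphi>\frac\pi5$: $M-2>4$, so $M\ge7$ and $p\le\cos^7\frac\pi5<0.2275$. Since $\sin^{-2}\frac\pi5<2.895$, we have $b<3.37$. So $2r-pb>1.414-0.767>0.64$.
\end{itemize}

\medskip
\noindent\emph{Case (I).} Here $k\ge\sqrt3$ and $r\ge\frac{\sqrt3}2$. Since $\varphi$ may be arbitrarily small, we need the decay of $p$ in terms of the angle $\theta$ and the scale $k$. From $(\log\cos\varphi)'=-\tan\varphi\le-\varphi$ we get $\cos\varphi\le e^{-\varphi^2/2}$, so $p\le e^{-\theta\varphi/2}$. The function $\varphi\cot\varphi$ has derivative $(\sin\varphi\cos\varphi-\varphi)/\sin^2\varphi<0$, so $k\varphi\ge\frac{\pi\sqrt3}6$. As $\frac{\pi\sqrt3}{12}>0.4534$,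
\begin{equation}\label{eq:pdecay}
p\le e^{-0.4534\,\theta/k}.
\end{equation}
We also need the following estimate. Let $a,b>0$, suppose $p\le e^{-v}$ with $v=a/k$, and put $y=e^{-v/2}$. The inequality $\sinh\frac v2\ge\frac v2$ says $(1-e^{-v})/v\ge y$, so
\begin{equation}\label{eq:ab}
k-p(k+b)\ge a\,\frac{1-e^{-v}}v-be^{-v}\ge ay-by^2 .
\end{equation}
The right side is concave in $y$, so on an interval of $y$ it is at least its smaller endpoint value.

\smallskip
\emph{The disc $\overline{E_1}$.} Here $\operatorname{Re}(s^Mu)\ge\frac54p(\cos\theta-1)$ and $\operatorname{Im}(s^Mu)\ge\frac54p(\sin\theta-1)$. With \eqref{eq:SM},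
\[
\operatorname{Re}T_M\ge1-p\bigl[\tfrac54-\tfrac14\cos\theta-k\sin\theta\bigr],\qquad
\operatorname{Im}T_M\ge k-pb_1,\quad b_1=\tfrac54-\tfrac14\sin\theta+k\cos\theta .
\]
We use the real part during most of the first half turn and the imaginary part afterwards.
\begin{enumerate}
\item[(1)] $\varphi\le\theta\le\pi-\varphi$. Then $k\sin\theta\ge k\sin\varphi=r$, $\cos\theta\ge-r$ and $p\le r$, so $\operatorname{Re}T_M\ge1-r(\frac54-\frac34r)\ge1-\frac{25}{48}>0.47$; the maximum of $r(\frac54-\frac34r)$ is attained at $r=\frac56$.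
\item[(2)] $\pi-\varphi<\theta\le\pi$. Then $\cos\theta\le-\frac{\sqrt3}2$ and $\sin\theta\ge0$, so $b_1\le\frac54-\frac32<0$ and $\operatorname{Im}T_M\ge k\ge\sqrt3$.
\item[(3)] $\pi<\theta\le\frac{3\pi}2$. Then $b_1\le\frac32$ and $M>\pi/\varphi\ge6$, so $\operatorname{Im}T_M\ge k-\frac32r^7$, where $r^2=k^2/(1+k^2)$. If $k\ge2.5$, this is at least $1$. If $2\le k\le2.5$, then $r^7\le(25/29)^{7/2}<0.6$ and it exceeds $1.1$. If $\sqrt3\le k\le2$, then $r^7\le0.8^{7/2}<0.459$ and it exceeds $1.04$.
\item[(4)] $\frac{3\pi}2<\theta\le\frac{7\pi}4$. Then $b_1\le1.5+0.7072k$, and \eqref{eq:pdecay} gives $p\le e^{-v}$ with $v=2.136/k<1.24$. So $\operatorname{Im}T_M\ge h(k)=k-e^{-v}(1.5+0.7072k)$. Since $dv/dk=-v/k$ and $1/k=v/2.136$,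
\[
h'(k)=1-e^{-v}\bigl[0.7072(1+v)+\tfrac{1.5}{2.136}v^2\bigr].
\]
This is positive: $e^v\ge1+v+\frac12v^2$, $\frac{1.5}{2.136}-\frac12<0.2023$, and $0.2023v^2<0.251v<0.2928(1+v)$ for $v<1.24$. At $k=\sqrt3$ we have $v>1.233$ and $e^{-v}<0.292$, so $h(k)\ge h(\sqrt3)>1.732-0.292\cdot2.725>0.93$.
\item[(5)] $\theta>\frac{7\pi}4$. Then $b_1\le\frac54+\sqrt{k^2+\frac1{16}}\le\frac54+k+\frac1{32k}<k+1.27$, and $p\le e^{-v}$ with $v=2.49/k<1.438$, so $0.487<y<1$. By \eqref{eq:ab}, $\operatorname{Im}T_M\ge2.49y-1.27y^2$, whose values at $y=0.487$ and $y=1$ are greater than $0.91$ and equal to $1.22$.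
\end{enumerate}

\smallskip
\emph{The disc $\overline{E_2}$.} Since $-ie^{i\theta}=\sin\theta-i\cos\theta$, we have $\operatorname{Re}(s^Mu)\ge-\frac47p(1-\sin\theta)$ and $\operatorname{Im}(s^Mu)\ge-\frac47p(1+\cos\theta)$. So
\[
\operatorname{Re}T_M\ge1+p(k\sin\theta-\cos\theta)-\tfrac47p(1-\sin\theta),
\]
\[
\operatorname{Im}T_M\ge k-pb_2,\qquad b_2=k\cos\theta+\sin\theta+\tfrac47(1+\cos\theta).
\]
\begin{enumerate}
\item[(6)] $\varphi\le\theta\le\pi$. Then $k\sin\theta-\cos\theta=\sin(\theta-\varphi)/\sin\varphi\ge0$ and $\sin\theta\ge0$, so $\operatorname{Re}T_M\ge\frac37>0.42$.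
\item[(7)] $\pi<\theta\le\frac{3\pi}2$. Then $b_2\le-|\sin\theta|+\frac47(1-|\cos\theta|)\le0$, because $1-|\cos\theta|\le|\sin\theta|$. So $\operatorname{Im}T_M\ge k$.
\item[(8)] $\frac{3\pi}2<\theta\le2\pi$. Then $\sin\theta\le0$, so $b_2\le k\cos\theta+\frac87\le b_1$, and the bounds of (4) and (5) apply.
\item[(9)] $\theta>2\pi$. With $A=k+\frac47>2.3$ we have $b_2\le\frac47+\sqrt{A^2+1}\le\frac47+A+\frac1{2A}<k+1.37$, and $p\le e^{-v}$ with $v=2.84/k<1.64$, so $0.44<y<1$. By \eqref{eq:ab}, $\operatorname{Im}T_M\ge2.84y-1.37y^2$, whose values at $y=0.44$ and $y=1$ are greater than $0.98$ and equal to $1.47$.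
\end{enumerate}
Since $\theta=M\varphi\ge\varphi$, the cases are exhaustive for both discs.
\end{proof}

\section{Geometric decay near the closed disc}\label{sec:bounds}

Lemma~\ref{lem:trap} keeps the words away from $0$, but we also need $D_n$ to be small. Euclidean estimates of the kind used in Lemma~\ref{lem:small} are useless near $s=1$: there $(\tau^n)'=1$, and $(\tau^n)'/\tau^n=1/(x+n)$ decays slowly. Individual words need not contract, but most words do. In the hyperbolic metric of $P$ no block expands, because every block maps $P$ into $P$; the block $T_1$ contracts by a fixed factor, because its image is bounded and stays away from $\partial P$; and a typical word contains linearly many blocks $T_1$.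

\subsection{The hyperbolic metric}

Let $P\subsetneq\mathbb C$ be a simply connected domain and $\chi$ a conformal map of $P$ onto the unit disc. The hyperbolic density $\rho_P=2|\chi'|/(1-|\chi|^2)$ does not depend on $\chi$, and the hyperbolic distance is the infimum of $\int\rho_P\,|dx|$ over joining curves. We use these standard facts.
\begin{itemize}
\item[(H1)] (Schwarz--Pick.) If $F:P\to P'$ is holomorphic, then $\rho_{P'}(F(x))|F'(x)|\le\rho_P(x)$, with equality if $F$ is conformal onto $P'$. In particular $\rho_{P'}\le\rho_P$ on $P$ if $P\subset P'$.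
\item[(H2)] The disc $|x-x_0|<R$ has density $2R/(R^2-|x-x_0|^2)$. With (H1), $\rho_P(x)\le2/R$ if the disc of radius $R$ about $x$ lies in $P$.
\item[(H3)] The strip $0<\operatorname{Im}x<W$ has density $\pi/(W\sin(\pi\operatorname{Im}x/W))\ge\pi/W$. Applying $\log$, a sector with vertex $0$ and opening $W$ has density at least $\pi/(W|x|)$.
\item[(H4)] In the unit disc the distance from $0$ to $z$ is $2\operatorname{artanh}|z|$.
\end{itemize}

\begin{lemma}\label{lem:SP}
Let $F:P\to P$ be holomorphic, and suppose that every point of $F(P)$ is at hyperbolic distance less than $h$ from some fixed point $x_0\in P$. Then $\rho_P(F(x))|F'(x)|\le\lambda\rho_P(x)$ with $\lambda=\tanh(h/2)<1$.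
\end{lemma}

\begin{proof}
Conjugating by a conformal map, we may take $P$ to be the unit disc and $x_0=0$. By (H4), $|F|<\lambda$. By (H1) for $F/\lambda$, we have $|F'|\le\lambda(1-|F|^2/\lambda^2)/(1-|z|^2)$. Since $1-|F|^2/\lambda^2\le1-|F|^2$, this gives $|F'|/(1-|F|^2)\le\lambda/(1-|z|^2)$.
\end{proof}

\subsection{The main estimate}

With $\delta=\frac1{100}$ as before, put
\[
r_0=\frac\delta{12},\quad V=\{x:|x-1|<r_0\},\quad\varepsilon_n=\frac\delta{36(n+1)^2},\quad U_n=\{s:|s-\tfrac12|<\tfrac12+\varepsilon_n\}.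
\]

\begin{proposition}\label{prop:main}
There are absolute constants $C>0$ and $\nu\in(\frac45,1)$ such that for every $n\ge0$ all words of length at most $n$ are holomorphic and nonvanishing on $V\times U_n$, and
\begin{equation}\label{eq:mainbound}
2|D_n(x;s)|\le2^{-n}\sum_{|w|=n}\Bigl|\frac{w'(x;s)}{w(x;s)}\Bigr|\le C\nu^n\qquad\bigl(|x-1|\le\tfrac{r_0}2,\ s\in U_n\bigr).
\end{equation}
\end{proposition}

\begin{proof}
Fix $n$. In Steps 1 and 2, $s$ is a point of the closed upper half of $\partial\Delta$, $P=P(s)$, and the words are formed with a parameter $s'$ satisfying $|s'-s|<\varepsilon_n$.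

\medskip
\noindent\emph{Step 1: trapping survives the perturbation.} Both $|s|$ and $|s'|$ are at most $1+\varepsilon_n$, and $(1+\varepsilon_n)^n\le e^{n\varepsilon_n}<3$. So $|s'^j-s^j|\le j(1+\varepsilon_n)^{j-1}\varepsilon_n\le3j\varepsilon_n$ for $j\le n$. For $1\le M\le n$ and $x\in P$, where $|1/x|<\frac52$,
\[
|T_M(x;s')-T_M(x;s)|\le\sum_{j<M}3j\varepsilon_n+\tfrac52\cdot3M\varepsilon_n\le9M^2\varepsilon_n\le\frac\delta4 .
\]
This is where the factor $(n+1)^{-2}$ in $\varepsilon_n$ is used. By Lemma~\ref{lem:trap}, $T_M(\,\cdot\,;s')$ maps $P$ into $P^{\delta/2}$. Next, for $0\le m\le n$ and $x\in V$ we have $\tau^m(x;s')=\sum_{j\le m}s'^j+s'^m(x-1)$, so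
\[
\Bigl|\tau^m(x;s')-\sum_{j\le m}s^j\Bigr|\le\tfrac32m(m+1)\varepsilon_n+3r_0\le\frac\delta{24}+\frac\delta4<\delta .
\]
Since $\sum_{j\le m}s^j=S_{m+1}\in P^\delta$, the map $\tau^m(\,\cdot\,;s')$ sends $V$ into $P$. By \eqref{eq:blocks}, every word of length at most $n$ satisfies
\begin{equation}\label{eq:trapped}
w(V;s')\subset P(s)\subset\Sigma:=\{x\ne0:-\tfrac\pi2<\arg x<\pi\}.
\end{equation}
The second inclusion holds because each half-plane used to define $P$ lies in $\{|\arg x-\alpha|<\frac\pi2\}$ for some $\alpha\in[0,\frac\pi2]$.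

\medskip
\noindent\emph{Step 2: contraction.} The domain $P$ is simply connected: it is a half-plane, or a union of two half-planes, which is star-shaped about any common point. On $P$ we have $|T_1|\le1+\frac52(1+\varepsilon_n)<4$, so $T_1(P)\subset P^{\delta/2}\cap\{|x|<4\}$ when $n\ge1$. Let $x_0=1$ in cases (II) and (III) and $x_0=4+4i$ in case (I). Then $x_0$ lies in every half-plane defining $P^{\delta/2}$; in case (II) this is $\cos\varphi\ge\frac1{\sqrt2}>0.405$. So each point of $T_1(P)$ is joined to $x_0$ by a segment in $P^{\delta/2}$ of length less than $4+4\sqrt2<10$. By (H2), $\rho_P\le4/\delta=400$ on $P^{\delta/2}$. Lemma~\ref{lem:SP} with $h=4000$ shows that $T_1$ contracts $\rho_P$ by the absolute factor $\lambda=\tanh2000<1$. By (H1), the other blocks do not expand $\rho_P$, and $\tau^m:V\to P$ does not expand the hyperbolic metrics. If $\#(w)$ is the number of blocks $T_1$ in \eqref{eq:blocks}, then $\rho_P(w(x))|w'(x)|\le\lambda^{\#(w)}\rho_V(x)$.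

The hyperbolic derivative controls the logarithmic derivative, because $P$ lies in a sector: by (H1) and (H3) with $W=\frac{3\pi}2$, we have $1/|y|\le\frac32\rho_\Sigma(y)\le\frac32\rho_P(y)$ for $y\in P$. By (H2), $\rho_V(x)\le8/(3r_0)$ for $|x-1|\le r_0/2$. Therefore
\begin{equation}\label{eq:oneword}
\Bigl|\frac{w'(x)}{w(x)}\Bigr|\le\frac4{r_0}\,\lambda^{\#(w)}\qquad\bigl(|w|\le n,\ |x-1|\le\tfrac{r_0}2\bigr).
\end{equation}

Every $s'\in U_n\setminus\Delta$ with $\operatorname{Im}s'\ge0$ is at distance less than $\varepsilon_n$ from its radial projection onto $\partial\Delta$, which lies on the closed upper half. For $\operatorname{Im}s'\le0$ we use $w(x;s')=\overline{w(\bar x;\overline{s'})}$. So for all parameters in $U_n\setminus\Delta$, words of length at most $n$ do not vanish on $V$, and \eqref{eq:oneword} holds.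

\medskip
\noindent\emph{Step 3: the interior of $\Delta$.} We show by induction on the length that words of length at most $n$ are holomorphic and nonvanishing on $V\times U_n$. The word $x$ has this property. Splitting off the last letter, write $w=1+sv^{\pm1}$ with $v$ holomorphic and nonvanishing; then $w$ is holomorphic on $V\times U_n$. Fix $x\in V$. The function $s\mapsto w(x;s)$ has no zeros in $U_n\setminus\Delta$. By \eqref{eq:trapped} with $s'=s$, its values on the upper arc of $\partial\Delta$ lie in $\Sigma$, and by conjugation its values on the lower arc lie in the mirror image of $\Sigma$. Both sectors avoid $(-\infty,0]$, so the curve $w(x;\partial\Delta)$ has winding number $0$ about the origin. By the argument principle there are no zeros in $\Delta$. This completes the induction. Now for fixed $x$ with $|x-1|\le r_0/2$ the function $s\mapsto w'/w$ is holomorphic on $U_n\supset\overline\Delta$, and the right side of \eqref{eq:oneword} does not depend on $s$. The maximum principle extends \eqref{eq:oneword} from $\partial\Delta$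 to $\Delta$.

\medskip
\noindent\emph{Step 4: counting.} If two consecutive letters of $w$ are both $\beta$, the block started by the earlier one is $T_1$. Let $N(w)$ be the number of indices $i\le n/2$ such that the letters in positions $2i-1$ and $2i$ are both $\beta$. Then $\#(w)\ge N(w)$. The pairs of positions are disjoint, and each is filled by $\beta\beta$ in one way out of four, so
\[
2^{-n}\sum_{|w|=n}\lambda^{\#(w)}\le2^{-n}\sum_{|w|=n}\lambda^{N(w)}=\Bigl(\frac{3+\lambda}4\Bigr)^{\lfloor n/2\rfloor}\le\nu^{n-1},\qquad\nu=\Bigl(\frac{3+\lambda}4\Bigr)^{1/2}.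
\]
Here $\frac45<\sqrt{3/4}\le\nu<1$. With \eqref{eq:oneword} this proves \eqref{eq:mainbound} with $C=4/(r_0\nu)$.
\end{proof}

Cauchy's estimate on the circle $|x-1|=r_0/2$ now shows that
\begin{equation}\label{eq:dn}
d_n\text{ is holomorphic on }U_n,\qquad|d_n(s)|\le K\nu^n\quad(s\in U_n),
\end{equation}
with $K$ depending only on $L$. Since $\overline\Delta\subset U_n$ for all $n$, the series $f=\sum d_n$ converges uniformly on $\overline\Delta$. So $f$ is continuous on $\overline\Delta$, holomorphic in $\Delta$, and given by the power series \eqref{eq:fseries} on $\Delta\cap\{|s|<\frac14\}$.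

\section{The Borel integral}\label{sec:borel}

\subsection{The value at $s=1$}

Both $H$ and $\sum_nD_n(\,\cdot\,;1)$ solve \eqref{eq:Hfe}. The bound $H(y)\le1/y$ identifies them, because it makes the remainder of the iteration another sum of logarithmic derivatives.

\begin{lemma}\label{lem:f1}
$f(1)=(L-1)!\,m_L$.
\end{lemma}

\begin{proof}
Let $s=1$ and $x>0$; then all words are positive at $x$. We claim that for $N\ge0$
\[
H(x)=\sum_{n<N}D_n(x;1)+2^{-N}\sum_{|w|=N}w'(x)H(w(x)).
\]
For $N=0$ this is an identity. To pass from $N$ to $N+1$, apply \eqref{eq:Hfe} in the form $H(y)=\frac1{2y}+\frac12[\tau'(y)H(\tau(y))+\beta'(y)H(\beta(y))]$ at $y=w(x)$: the terms $\frac1{2y}$ add up to $D_N(x;1)$, and the other terms are those of the words $\tau\circ w$ and $\beta\circ w$. Since $0\le H(y)\le1/y$, the remainder is at most $2^{-N}\sum_{|w|=N}|w'/w|$ in absolute value, and by \eqref{eq:mainbound} this is at most $C\nu^N$ for real $x$ with $|x-1|\le r_0/2$. So $H=\sum_nD_n(\,\cdot\,;1)$ on this interval. Both sides are holomorphic in $|x-1|<r_0/2$,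 the right side because the series converges uniformly by \eqref{eq:mainbound}. By the identity theorem they agree on this disc, and termwise differentiation gives $f(1)=(-1)^{L-1}H^{(L-1)}(1)$. Lemma~\ref{lem:H} finishes the proof.
\end{proof}

\subsection{Growth on the positive axis}

The Borel transform is a contour integral. The formula $\frac1{2\pi i}\oint a^{-m-1}e^{at}\,da=t^m/m!$ and the uniform convergence of both series in \eqref{eq:fseries} on $|s|=\frac15$ give
\[
\Lambda_L(t)=\frac1{2\pi i}\oint_{|a|=5}f(1/a)\,e^{at}\,\frac{da}a=\sum_{n\ge0}\psi_n(t),\qquad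
\psi_n(t)=\frac1{2\pi i}\oint_{|a|=5}d_n(1/a)\,e^{at}\,\frac{da}a .
\]
For $t\ge0$ the size of the integral is governed by the largest real part on the contour. For $f$ itself the contour can be pushed left only to the line $\operatorname{Re}a=1$, the image of $\partial\Delta$, and this yields $|\Lambda_L(t)|=O(e^t)$, which is not enough. Each $d_n$, however, is holomorphic on the larger disc $U_n$, so its contour can cross that line by an amount depending on $n$.

\begin{lemma}\label{lem:growth}
There are constants $C_L,c>0$ with $|\Lambda_L(t)|\le C_Le^{t-ct^{1/3}}$ for $t\ge0$.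
\end{lemma}

\begin{proof}
Put $\eta_n=\varepsilon_n/8=c_0(n+1)^{-2}$ with $c_0=\delta/288$. If $\operatorname{Re}a\ge1-\eta_n$, then $|a|\ge\frac12$ and $|2-a|^2=|a|^2-4\operatorname{Re}a+4\le|a|^2+4\eta_n$, so
\[
\Bigl|\frac1a-\frac12\Bigr|=\frac{|2-a|}{2|a|}\le\frac12\sqrt{1+\frac{4\eta_n}{|a|^2}}\le\frac12+\frac{\eta_n}{|a|^2}\le\frac12+\frac{\varepsilon_n}2 .
\]
Thus $1/a\in U_n$, and by \eqref{eq:dn} the integrand of $\psi_n$ is holomorphic near the closed half-plane $\operatorname{Re}a\ge1-\eta_n$. By Cauchy's theorem the arc of $|a|=5$ in this half-plane may be replaced by its chord on the line $\operatorname{Re}a=1-\eta_n$. The new contour has length at most $10\pi$, and on it $\operatorname{Re}a\le1-\eta_n$ and $|a|\ge\frac12$. On the chord $|d_n(1/a)|\le K\nu^n$ by \eqref{eq:dn}. On the remaining arc $|d_n(1/a)|\le(L-1)!\,2^{L-1}(\frac45)^n$ by \eqref{eq:fseries}, and $\frac45<\nu$. Hence $|\psi_n(t)|\le K'\nu^ne^{(1-\eta_n)t}$ for $t\ge0$, with $K'$ depending only on $L$, and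
\[
|\Lambda_L(t)|\,e^{-t}\le K'\sum_{n\ge0}\nu^ne^{-c_0t/(n+1)^2}.
\]
The two factors balance when $n$ is of order $t^{1/3}$. The terms with $n+1\le t^{1/3}$ satisfy $e^{-c_0t/(n+1)^2}\le e^{-c_0t^{1/3}}$, so their sum is at most $e^{-c_0t^{1/3}}/(1-\nu)$. The terms with $n+1>t^{1/3}$ satisfy $\nu^n\le\nu^{n/2}\nu^{(t^{1/3}-1)/2}$, so their sum is at most $\nu^{(t^{1/3}-1)/2}/(1-\nu^{1/2})$. The lemma follows with $c=\min(c_0,\frac12\log\frac1\nu)$.
\end{proof}

\subsection{Proof of Theorems~\ref{thm:A} and~\ref{thm:B}}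

We saw after \eqref{eq:fseries} that $\Lambda_L$ is entire, and Lemma~\ref{lem:growth} is the growth bound. Consider the Laplace transform
\[
F(a)=\int_0^\infty\Lambda_L(t)e^{-at}\,dt,\qquad\operatorname{Re}a\ge1 .
\]
The integrand is dominated by the integrable function $C_Le^{-ct^{1/3}}$. So the integral converges absolutely, $F$ is continuous on $\operatorname{Re}a\ge1$ by dominated convergence, and it is holomorphic on $\operatorname{Re}a>1$ as a locally uniform limit of the entire functions $\int_0^T\Lambda_L(t)e^{-at}\,dt$. For real $a>5$ choose $4<\kappa<5$. The partial sums of $\Lambda_L(t)$ are $O(e^{\kappa t})$, so we may integrate term by term: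
\[
F(a)=\sum_{n\ge0}\mathbf Q_n^{(L-1)}(-1)\,a^{-n-1}=\frac{f(1/a)}a .
\]
The function $f(1/a)/a$ is holomorphic on $\operatorname{Re}a>1$, since $1/a\in\Delta$ there, so $F(a)=f(1/a)/a$ on the whole half-plane by the identity theorem. Let $a\downarrow1$. Both sides are continuous, and Lemma~\ref{lem:f1} gives
\[
\int_0^\infty\Lambda_L(t)e^{-t}\,dt=f(1)=(L-1)!\,m_L .
\]
This proves Theorem~\ref{thm:B}. The case $L=2$ is Theorem~\ref{thm:A}, the absolute convergence being part of the argument above. \qed

\section{Signs and the radius of convergence}\label{sec:radius}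

In this section $L=2$, and $R$ is the radius of convergence of $\sum_n\mathbf Q_n'(-1)s^n$. We know $R\ge\frac14$ from \eqref{eq:fseries}.

\subsection{Signs}

Let $q_{n,i}=(-1)^n\mathbf Q_n^{(i)}(-1)/i!$, so $q_{0,i}=\frac12$. With $z=-1+\epsilon$ we have $z^j=(-1)^j(1-\epsilon)^j$ and $z^{-j-2}=(-1)^j(1-\epsilon)^{-j-2}$, so the coefficient of $\epsilon^i$ in $z^j-z^{-j-2}$ is $(-1)^j\bigl[(-1)^i\binom ji-\binom{i+j+1}i\bigr]$. Inserting this in \eqref{eq:Qrec} gives
\[
q_{n,i}=\frac12\sum_{j=0}^{n-1}q_{n-1-j,\,j}\Bigl[\binom{i+j+1}i-(-1)^i\binom ji\Bigr],\qquad n\ge1 .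
\]
The brackets are nonnegative, so all $q_{n,i}\ge0$ by induction on $n$. For $i=1$ the bracket is $2j+2$, and the term $j=n-1$ alone gives $q_{n,1}\ge\frac12\cdot\frac12\cdot2n=\frac n2$. Together with $q_{0,1}=\frac12$, this proves $(-1)^n\mathbf Q_n'(-1)>0$ for all $n$.

\subsection{A positivity property of the words}

The zeros of $\beta^n(1)$ accumulate at $s=-\frac14$, which suggests $R=\frac14$. But a zero of one word produces a pole of one term $w'/w$ only, and such poles can cancel in the sum. For $L=1$ they cancel completely: \eqref{eq:Drec} gives $D_n(1;s)=0$ for $n\ge1$. We rule out cancellation for $L=2$ by positivity. It is easier to see on the primitive of $D_n$, where a vanishing word makes a logarithm blow up.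

Put $s=-\sigma$ and, for $n\ge1$,
\[
A_n(x)=-\sum_{|w|=n}\log w(x;-\sigma),\qquad\text{so that}\qquad D_n=-2^{-n-1}\partial_xA_n .
\]
By Lemma~\ref{lem:small} the principal logarithms are holomorphic for $x\in B$, $|\sigma|<\frac14$. We identify $A_n$ with its Taylor series in $\sigma$. A word of positive length is $1+O(\sigma)$, and by induction on the length it is an invertible power series in $\sigma$ whose coefficients are Laurent polynomials in $x$; hence the coefficients of $A_n$ are Laurent polynomials too. Since $x\mapsto1/x$ exchanges $\tau(x)$ and $\beta(x)$, the sum $A_n$ is invariant under it, and the natural variable is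
\[
Y=x+\frac1x-2=\frac{(x-1)^2}x .
\]
For power series in $\sigma$ with real coefficients, write $a\ll b$ if each coefficient of $a$ is at most the corresponding coefficient of $b$.

\begin{lemma}\label{lem:pos}
For $n\ge1$ we have $A_n=\sum_{l\ge0}a_{n,l}(\sigma)Y^l$, where the power series $a_{n,l}$ have nonnegative coefficients and each power of $\sigma$ occurs in only finitely many of them. Moreover
\begin{equation}\label{eq:posineq}
a_{n+1,0}\ll2a_{n,0}+a_{n+1,1},\qquad d_n(-\sigma)=2^{-n}a_{n,1}(\sigma).
\end{equation}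
\end{lemma}

\begin{proof}
Since $(1-\sigma x)(1-\sigma/x)=(1-\sigma)^2-\sigma Y$,
\[
A_1=-2\log(1-\sigma)+\sum_{l\ge1}\frac{\sigma^l}{l\,(1-\sigma)^{2l}}\,Y^l ,
\]
which has the required form. Assume the form for $A_n$. Splitting off the first letter gives $A_{n+1}(x)=A_n(1-\sigma x)+A_n(1-\sigma/x)$. The value of $Y$ at $1-\sigma x$ is $\sigma^2x^2/(1-\sigma x)$, and its value at $1-\sigma/x$ is the same expression in $1/x$. Expanding $(1-\sigma x)^{-l}$ by the binomial series and writing $t_j=x^j+x^{-j}$, we get
\[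
A_{n+1}=2a_{n,0}+\sum_{j\ge2}b_j(\sigma)\,t_j,\qquad b_j=\sigma^j\sum_{\substack{l\ge1,\ i\ge0\\2l+i=j}}\binom{l+i-1}i\,a_{n,l}.
\]
The series $b_j$ have nonnegative coefficients and $b_j=O(\sigma^j)$. From $t_{j+1}+t_{j-1}=(Y+2)t_j$ we have $t_{j+1}-t_j=(t_j-t_{j-1})+Yt_j$, with $t_0=2$ and $t_1=2+Y$. By induction the differences $t_{j+1}-t_j$, and hence the $t_j$, are polynomials in $Y$ with nonnegative coefficients. The constant term of $t_j$ is $2$, and the coefficient $e_j$ of $Y$ satisfies $e_{j+1}-2e_j+e_{j-1}=2$, $e_0=0$, $e_1=1$, so $e_j=j^2$. Thus $A_{n+1}$ has the required form, with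
\[
a_{n+1,0}=2a_{n,0}+\sum_{j\ge2}2b_j,\qquad a_{n+1,1}=\sum_{j\ge2}j^2b_j .
\]
The inequality in \eqref{eq:posineq} follows from $2\le j^2$. Finally $d_n(-\sigma)=-\partial_xD_n|_{x=1}=2^{-n-1}\partial_x^2A_n|_{x=1}$. As $Y$ vanishes to second order at $x=1$ with $Y''(1)=2$, only the term $l=1$ contributes, and it gives $2a_{n,1}$.
\end{proof}

For $n=1$ the second formula reads $d_1(-\sigma)=\sigma/(2(1-\sigma)^2)$, in agreement with Section~\ref{sub:example}. Setting $x=1$ shows that $a_{n,0}$ is the Taylor series of $-\sum_{|w|=n}\log w(1;-\sigma)$. So \eqref{eq:posineq} says that a blow-up of these logarithms at level $n+1$ which is absent at level $n$ must be visible in $d_{n+1}$.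

\subsection{End of the proof of Theorem~\ref{thm:C}}

We use Pringsheim's theorem: a power series with nonnegative coefficients and radius of convergence $\varrho\in(0,\infty)$ has no analytic continuation to a neighborhood of the point $\varrho$. Consequently, if such a series represents near $0$ a function that is analytic at every point of an interval $[0,\sigma^*]$, then its radius exceeds $\sigma^*$, and it converges to that function on the interval.

By \eqref{eq:fseries}, the series $\sum_nd_n(-\sigma)$ converges locally uniformly in $|\sigma|<\frac14$ to $\sum_m(-1)^m\mathbf Q_m'(-1)\sigma^m$, so Taylor coefficients may be added. All $d_n(-\sigma)$ have nonnegative coefficients, by \eqref{eq:posineq} and $d_0=\frac12$. Therefore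
\[
2^{-n}a_{n,1}\ll\sum_m(-1)^m\mathbf Q_m'(-1)\,\sigma^m\qquad(n\ge1).
\]
Suppose $R>\frac14$ and fix $\sigma_0$ with $\frac14<\sigma_0<\min(R,\frac12)$. Then $a_{n,1}(\sigma_0)<\infty$ for every $n\ge1$.

From now on words are evaluated at $x=1$ and regarded as rational functions of $\sigma$. By \eqref{eq:betan}, $\beta^n(1)$ vanishes at $\sigma=1/(4\cos^2\frac\pi{n+2})$, which lies in $(0,\sigma_0]$ for large $n$. Let $n_0$ be the least length of a word with a zero in $(0,\sigma_0]$, and let $\sigma_1$ be the least point of $(0,\sigma_0]$ at which a word of length $n_0$ vanishes. The word of length $0$ equals $1$ and both words of length $1$ equal $1-\sigma>0$, so $n_0\ge2$. If $v$ is positive and analytic on $[0,\sigma_0]$, then $1-\sigma v^{\pm1}$ is analytic there and equals $1$ at $\sigma=0$. By induction, words of length less than $n_0$ are positive and analytic on $[0,\sigma_0]$, and words of length $n_0$ are analytic on $[0,\sigma_0]$ and positive on $[0,\sigma_1)$. By Pringsheim's theorem, $a_{n_0-1,0}(\sigma_0)<\infty$,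 and $a_{n_0,0}(\sigma)=-\sum_{|w|=n_0}\log w(1;-\sigma)$ for $0\le\sigma<\sigma_1$. By \eqref{eq:posineq} with $n=n_0-1\ge1$ and the nonnegativity of the coefficients,
\[
-\sum_{|w|=n_0}\log w(1;-\sigma)\le2a_{n_0-1,0}(\sigma_0)+a_{n_0,1}(\sigma_0)<\infty\qquad(0\le\sigma<\sigma_1).
\]
As $\sigma\uparrow\sigma_1$, at least one word of length $n_0$ tends to $0$ and all of them stay bounded, so the left side tends to $+\infty$. This contradiction shows $R=\frac14$, and the Cauchy--Hadamard formula gives $\limsup|\mathbf Q_n'(-1)|^{1/n}=4$.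

It remains to translate this into the growth of $\Lambda$. An entire function has order $1$ and exponential type $4$ when a bound $|\Lambda(t)|\le C_\kappa e^{\kappa|t|}$ on $\mathbb C$ holds for every $\kappa>4$ and for no $\kappa<4$. For $\kappa>4$ the bound follows from $\mathbf Q_n'(-1)=O(\kappa^n)$. Conversely, if it holds for some $\kappa>0$, Cauchy's estimate on $|t|=n/\kappa$ gives $|\mathbf Q_n'(-1)|\le C_\kappa\,n!\,(e\kappa/n)^n$, and $(n!)^{1/n}\sim n/e$ yields $4=\limsup|\mathbf Q_n'(-1)|^{1/n}\le\kappa$. This completes the proof of Theorem~\ref{thm:C}. \qed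

\begin{thebibliography}{1}

\bibitem{Alk}
G.~Alkauskas, \emph{Semi-regular continued fractions and an exact formula for the moments of the Minkowski question mark function}, arXiv:0912.1039 (2009).

\end{thebibliography}
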